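# Tight closure and continuous closure on normal complex varieties

## 1. Continuous closure and tight closure

Let $R$ be a normal domain of finite type over $\mathbb C$, and let $X$ be the set of complex points of $\operatorname{Spec}R$ (its maximal ideals) with the Euclidean topology. After choosing generators of $R$ we may view $X$ as a closed subset of some $\mathbb C^r$; in particular $X$ is metrizable. Elements of $R$ are continuous functions $X\to\mathbb C$, which gives a ring homomorphism $R\to C_{\mathbb C}(X)$ into the ring of continuous complex-valued functions.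

**Definition 1 (continuous closure).** For $I=(f_1,\dots,f_n)\subseteq R$,
$$I^{\rm cont}=\{f\in R:\ f=q_1f_1+\cdots+q_nf_n \text{ on } X \text{ for some } q_1,\dots,q_n\in C_{\mathbb C}(X)\}=I\,C_{\mathbb C}(X)\cap R .$$
The second description shows that $I^{\rm cont}$ does not depend on the chosen generators. The same definition is used for any reduced $\mathbb C$-algebra of finite type.

**Example 1.** Let $R=\mathbb C[x,y]$. We have $x^2y^2\in(x^3,y^3)^{\rm cont}$, although $x^2y^2\notin (x^3,y^3)$. Put
$$q_1=\frac{\overline{x}^3\,x^2y^2}{|x|^6+|y|^6},\qquad q_2=\frac{\overline{y}^3\,x^2y^2}{|x|^6+|y|^6},\qquad q_1(0)=q_2(0)=0 .$$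
Then $q_1x^3+q_2y^3=x^2y^2$. With $M=\max(|x|,|y|)$ we have $|q_i|\le M^7/M^6=M$, so the $q_i$ are continuous at the origin.

On the other hand $xy\notin(x^2,y^2)^{\rm cont}$. If $xy=q_1x^2+q_2y^2$ with $q_i$ continuous, evaluate at $(su,sv)$, divide by $s^2$, and let $s\to0$. We get $uv=q_1(0)u^2+q_2(0)v^2$ for all $u,v\in\mathbb C$, which is impossible.

**Definition 2 (tight closure in characteristic $p$).** Let $S$ be a noetherian ring of characteristic $p>0$, and let $q$ denote powers of $p$. For $\mathfrak a=(g_1,\dots,g_n)$ put $\mathfrak a^{[q]}=(g_1^q,\dots,g_n^q)$. Then $f\in\mathfrak a^*$ if there is $d\in S$, in no minimal prime of $S$, with $df^q\in\mathfrak a^{[q]}$ for all $q\gg0$. If $S$ is a domain, the condition on $d$ is $d\ne0$.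

**Example 2.** Let $S=k[x,y,z]/(x^3+y^3+z^3)$ with $k$ a field of characteristic $p\neq3$. We show $z^2\in(x,y)^*$ with $d=x$. Write $2q=3u+v$ with $v\in\{0,1,2\}$. Then $z^{2q}=(-1)^u z^v(x^3+y^3)^u$ is a combination of the terms $z^vx^{3i}y^{3(u-i)}$. After multiplication by $x$, such a term lies in $(x^q,y^q)$ unless $3i+1\le q-1$ and $3(u-i)\le q-1$. In that case $3u\le 2q-3$, whereas $3u=2q-v\ge2q-2$. So $xz^{2q}\in(x^q,y^q)$ for every $q$. Yet $z^2\notin(x,y)$, because $S/(x,y)=k[z]/(z^3)$.

**Definition 3 (tight closure over $\mathbb C$, after Hochster–Huneke).** Let $R$ be of finite type over $\mathbb C$ and $I\subseteq R$ an ideal. Then $f\in I^*$ if there are a finitely generated $\mathbb Z$-subalgebra $A\subseteq\mathbb C$, a finitely generated $A$-algebra $R_A$ with $R_A\otimes_A\mathbb C\cong R$, an ideal $I_A\subseteq R_A$ with $I_AR=I$, an element $f_A\in R_A$ mapping to $f$, and a dense open $U\subseteq \operatorname{Spec}A$ such that for every closed point $\mathfrak m\in U$ the image of $f_A$ lies in the characteristic-$p$ tight closure of $I_A(R_A\otimes_A\kappa(\mathfrak m))$. Here $\kappa(\mathfrak m)$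 is a finite field and $p$ is its characteristic.

**Example 3.** In $R=\mathbb C[x,y,z]/(x^3+y^3+z^3)$ we have $z^2\in(x,y)^*$: take $A=\mathbb Z[1/3]$, $R_A=A[x,y,z]/(x^3+y^3+z^3)$, and Example 2 at each closed point. This $R$ is normal, being a surface in $\mathbb C^3$ with one singular point.

In contrast, $x^2y^2\notin(x^3,y^3)^*$ in $\mathbb C[x,y]$. Suppose some data $(A,R_A,I_A,f_A,U)$ worked. Enlarge $A$ to a finitely generated $A_1\subset\mathbb C$ so that $R_A\otimes_AA_1\cong A_1[x,y]$, with $I_A$ generating $(x^3,y^3)$ and $f_A$ going to $x^2y^2$. Take a closed point $\mathfrak m_1$ of $\operatorname{Spec}A_1$ over a closed point $\mathfrak m\in U$, and let $d$ be a multiplier in $R_A\otimes\kappa(\mathfrak m)$. It is nonzero, and it stays nonzero in $\kappa(\mathfrak m_1)[x,y]$, because extending the base field is injective. Now $d\,x^{2q}y^{2q}\in(x^{3q},y^{3q})$, a monomial ideal, so every monomial $x^\alpha y^\beta$ of $d$ has $\alpha\ge q$ or $\beta\ge q$. This fails for $q>\deg d$.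

So one closure is defined by reduction modulo $p$, and the other by Euclidean topology. The question, from Holger Brenner, "Continuous solutions to algebraic forcing equations", arXiv:math/0608611 (2006), is whether they are comparable: **is the tight closure of an ideal always inside the continuous closure?** The answer is yes.

**Theorem A.** Let $R$ be a normal domain of finite type over $\mathbb C$ and $I\subseteq R$ an ideal. Then $I^*\subseteq I^{\rm cont}$.

By Examples 1 and 3 the inclusion can be strict. Theorems B and C, in Section 11, are two complements.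

## 2. Principal ideals, the cubic cone, and the node

**Principal ideals in characteristic $p$.** Let $S$ be a normal noetherian domain of characteristic $p$, $g\neq0$, and $df^q\in(g^q)$ for all $q\gg0$ with $d\ne0$. For a height-one prime $P$ let $v_P$ be the valuation of the discrete valuation ring $S_P$. Then $v_P(d)+q\,v_P(f)\ge q\,v_P(g)$ for all large $q$, hence $v_P(f)\ge v_P(g)$. Since $S=\bigcap_PS_P$, we get $f/g\in S$. So in a normal domain principal ideals are tightly closed, and the first interesting ideals have two generators.

**The cubic cone.** In Example 3, $z^2$ should be in $(x,y)^{\rm cont}$. Put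
$$q_1=\frac{\overline x\,z^2}{|x|^2+|y|^2},\qquad q_2=\frac{\overline y\,z^2}{|x|^2+|y|^2}.$$
On the cone, $x=y=0$ forces $z=0$. With $M=\max(|x|,|y|)$ we have $|z|^3\le2M^3$, so $|q_i|\le 2^{2/3}M^2\cdot M/M^2\to0$ at the vertex. Thus $z^2\in (x,y)^{\rm cont}$. But $z\notin(x,y)^{\rm cont}$: evaluating $z=q_1x+q_2y$ at $sP$, dividing by $s$ and letting $s\to0$ gives $z(P)=q_1(0)x(P)+q_2(0)y(P)$ for all $P$ on the cone, a linear relation in $R$, and there is none.

**The node.** Normality cannot simply be dropped. Let $R=\mathbb C[X,Y]/(Y^2-X^2(X+1))$. The normalization is $\mathbb C[t]$, with $X=t^2-1$, $Y=tX$. For odd $q=2m+1$ we have $Y^q=X^{2m}(X+1)^mY$, so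
$$X\cdot Y^q=X^q\cdot(X+1)^mY .$$
Reducing $\mathbb Z[1/2][X,Y]/(Y^2-X^2(X+1))$ at all closed points, with multiplier $X$, gives $Y\in(X)^*$. But $Y\notin(X)^{\rm cont}$: if $Y=\varphi X$, then $\varphi=t$ wherever $X\ne0$, and $t$ has two different limits, $1$ and $-1$, at the node. So the proof has to use normality, and we shall see where.

## 3. Why explicit formulas and single arcs do not suffice

Given $f$ and $f_1,\dots,f_n$, the natural candidate is the one used above,
$$q_i=\frac{\overline{f_i}\,f}{\sum_j|f_j|^2}.$$
It is continuous off $V(I)$, and it extends continuously by $0$ if $|f|/\max_j|f_j|\to0$ at every point of $V(I)$. It already fails for $f=x\in(x,y)\subset\mathbb C[x,y]$, where $q_1=|x|^2/(|x|^2+|y|^2)$ has no limit at $0$. The reason is visible. In $x=c_1x+c_2y$ with $c$ continuous, evaluating at $(su,sv)$ and letting $s\to0$ gives $u=c_1(0)u+c_2(0)v$ for all $u,v$. So $c(0)=(1,0)$ is forced, while the formula tends to produce $0$. On $V(I)$ the equation $\sum c_if_i=f$ reads $0=0$ and does not reveal the forced value of $c$.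

A second attempt is to test along one arc at a time: ask that $f\circ\gamma\in(f_i\circ\gamma)\mathbb C[[s]]$ for every formal arc $\gamma$. This is too weak. The element $xy$ passes every such test for $(x^2,y^2)$, since $\operatorname{ord}(xy)\ge\min(2\operatorname{ord}x,2\operatorname{ord}y)$, and $xy\notin(x^2,y^2)^{\rm cont}$. Each arc through the origin permits some value of $c(0)$, but different arcs demand incompatible values.

So we should collect, at each point, *all* linear equations on $c$ that arise as limits of the equations at nearby points. Read $(\lambda,\mu)\in\mathbb C^n\times\mathbb C$ as the equation $\lambda\cdot c=\mu$. Equations at the same point may be combined linearly, and limits of equations at varying points are again forced by continuity; limits may create new equations, whose linear combinations must then be added, and so on. The inconsistent equation is $(0,1)$, which says "$0=1$". Here is the computation in three cases at the origin of $\mathbb C^2$.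

For $f=x$, $I=(x,y)$: the limits of $t\,(x,y,x)$ are all $(u,v,u)$, a linear space, whose unique solution is $c=(1,0)$.

For $f=xy$, $I=(x^2,y^2)$: the limits of $t\,(x^2,y^2,xy)$ satisfy $\lambda_1\lambda_2=\mu^2$, and every point of this cone has the form $(u^2,v^2,uv)$, which is the limit for $(x,y)=(su,sv)$, $t=s^{-2}$. The cone contains $(1,0,0),(0,1,0),(1,1,1)$, so its span contains $(0,0,1)$. The equations are inconsistent, but only after taking a span *after* a limit.

For $f=x^2y^2$, $I=(x^3,y^3)$: with $M=\max(|x|,|y|)$ we have $|t x^2y^2|\le M\cdot\max(|tx^3|,|ty^3|)$, so limits with bounded $\lambda$ have $\mu=0$, and $t=s^{-3}$, $(x,y)=(su,sv)$ gives $(u^3,v^3,0)$ as limit. The limits form the plane $\mu=0$, with solution $c=0$. Everything is linear and consistent.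

The plan has two halves. On the complex side, if iterating "span and closure" never produces $(0,1)$, then a continuous solution exists. On the characteristic-$p$ side, a multiplier $d\ne0$ with $df^q\in I^{[q]}$ should prevent $(0,1)$ from being produced. Spans and Zariski closures make sense over any base, and this is how the two halves will meet.

## 4. The chain of spans and closures

*Conventions.* For a constructible subset $S$ of a scheme $Z$ of finite type over a field $k$ and a field $K\supseteq k$, $S(K)$ is the set of $K$-points of $Z$ whose image point lies in $S$, and $S_K\subseteq Z_K$ is the preimage of $S$.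

**Definition 4.** Let $S_0$ be a noetherian ring, $\mathcal X=\operatorname{Spec}\mathcal R$ with $\mathcal R$ of finite type over $S_0$, and $f_1,\dots,f_n,f\in\mathcal R$. For a constructible $W\subseteq\mathcal X\times\mathbb A^{n+1}$, viewed as a finite disjoint union of locally closed reduced subschemes, let $\Sigma(W)$ be the image of
$$(\mathbb A^1\times W)\times_{\mathcal X}\cdots\times_{\mathcal X}(\mathbb A^1\times W)\ \ (n+1\text{ factors})\ \longrightarrow\ \mathcal X\times\mathbb A^{n+1},\qquad (t_i,w_i)_i\mapsto\sum t_iw_i. \tag{1}$$
Put
$$W_0=\{(x,f_1(x),\dots,f_n(x),f(x))\}\ \ (\text{the graph, a closed set}),\qquad W_{j+1}=\overline{\Sigma(W_j)}. \tag{2}$$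
Points of $\mathbb A^{n+1}$ are written $(\lambda,\mu)$ with $\lambda=(\lambda_1,\dots,\lambda_n)$.

For example, the second computation of Section 3 says that for $xy$ and $(x^2,y^2)$ the fiber of $W_1$ over the origin is the cone $\lambda_1\lambda_2=\mu^2$, and that of $W_2$ is everything. (Over $\mathbb C$, Zariski and Euclidean closures of constructible sets agree.)

We record five properties.

1. $\Sigma(W)$ is constructible, by Chevalley's theorem.
2. The formation of $\Sigma(W)$ commutes with base change $S_0\to S_0'$, with $W$ replaced by its preimage: the image of a morphism commutes with base change, and only the support of $W$ matters for the image.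
3. Let $K$ be algebraically closed and $x\in\mathcal X(K)$. A $K$-point in the image of a finite type morphism lifts to a $K$-point, since the fiber is a nonempty $K$-scheme of finite type. An element of the span of a subset of $K^{n+1}$ is a combination of at most $n+1$ of its elements. Hence the fiber of $\Sigma(W)(K)$ over $x$ is the $K$-linear span of $W(K)_x$, if the latter is nonempty.
4. $W\subseteq\Sigma(W)$ (coefficients $1,0,\dots,0$), so $W_j\subseteq W_{j+1}$.
5. Over a base field $L$, the formation of $W_j$ commutes with field extensions $L\subseteq L'$. Indeed $\pi:Z_{L'}\to Z$ is open, and for an open map $\pi^{-1}(\overline S)=\overline{\pi^{-1}(S)}$. Combine this with property 2.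

## 5. A criterion for continuous solutions

**Proposition 1.** Let $R$ be a reduced $\mathbb C$-algebra of finite type, $X=(\operatorname{Spec}R)(\mathbb C)$, $I=(f_1,\dots,f_n)$, $f\in R$. Let $W\subseteq X\times\mathbb C^{n+1}$ be Euclidean-closed with all fibers $W_x$ linear subspaces. Suppose $(f_1(x),\dots,f_n(x),f(x))\in W_x$ and $(0,1)\notin W_x$ for all $x\in X$. Then $f\in I^{\rm cont}$.

*Proof.* **Step 1: the solution spaces are nonempty.** Let $H_x=\{c\in\mathbb C^n:\lambda\cdot c=\mu\text{ for all }(\lambda,\mu)\in W_x\}$. Since $(0,1)\notin W_x$ and $W_x$ is linear, the projection $(\lambda,\mu)\mapsto\lambda$ is injective on $W_x$. So $\mu$ is a linear function of $\lambda$ on the image $\Lambda_x$ of $W_x$. It extends to a linear functional on $\mathbb C^n$, that is, to some $\lambda\mapsto\lambda\cdot c$. Hence $H_x\neq\emptyset$. It is closed and convex.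

**Step 2: a formula for the distance to $H_x$.** We show, for every $c\in\mathbb C^n$,
$$\operatorname{dist}(c,H_x)=\max\{|\lambda\cdot c-\mu|:(\lambda,\mu)\in W_x,\ |\lambda|=1\},\qquad\text{and }=0\text{ if }W_x=0. \tag{3}$$
Fix $c_0\in H_x$ and let $V=\{v:\lambda\cdot v=0\ \forall\lambda\in\Lambda_x\}$, so that $H_x=c_0+V$. The functionals vanishing on $V$ are exactly those given by $\lambda\in\Lambda_x$. Let $w=c-c_0$, and let $u$ be its component orthogonal to $V$, so $\operatorname{dist}(c,H_x)=|u|$. For $(\lambda,\mu)\in W_x$ with $|\lambda|=1$ we have $\lambda\cdot c-\mu=\lambda\cdot w=\lambda\cdot u$, of absolute value at most $|u|$. If $u\ne0$, then $\lambda=\overline u/|u|$ vanishes on $V$, so lies in $\Lambda_x$, and attains $|u|$. If $u=0$, both sides are $0$.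

**Step 3: distances tend to zero.** We claim: if $c\in H_x$ and $x_j\to x$, then $\operatorname{dist}(c,H_{x_j})\to0$. Otherwise, after passing to a subsequence, (3) gives $\varepsilon>0$ and $(\lambda_j,\mu_j)\in W_{x_j}$ with $|\lambda_j|=1$ and $|\lambda_j\cdot c-\mu_j|\ge\varepsilon$. If $(\mu_j)$ has a bounded subsequence, a limit point $(\lambda,\mu)$ of the pairs lies in $W_x$, because $W$ is closed, and satisfies $|\lambda\cdot c-\mu|\ge\varepsilon$. This contradicts $c\in H_x$. Otherwise $|\mu_j|\to\infty$, and $\mu_j^{-1}(\lambda_j,\mu_j)\in W_{x_j}$ converges to $(0,1)$. So $(0,1)\in W_x$, a contradiction.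

**Step 4: selection.** Let $O\subseteq\mathbb C^n$ be open and $c\in O\cap H_x$. By Step 3, $O$ meets $H_{x'}$ for all $x'$ near $x$. So $x\mapsto H_x$ is lower semicontinuous on the metrizable, hence paracompact, space $X$, with nonempty closed convex values in $\mathbb C^n$. Michael's selection theorem gives a continuous $c:X\to\mathbb C^n$ with $c(x)\in H_x$ for all $x$. Since $(f_1(x),\dots,f_n(x),f(x))\in W_x$, we get $\sum c_i(x)f_i(x)=f(x)$. $\square$

To apply this we need a closed set with linear fibers. The chain (2) supplies one if it stops.

**Lemma 2.** Over a field of characteristic $0$ the chain $W_0\subseteq W_1\subseteq\cdots$ becomes stationary. If $W_N=W_{N+1}$, the fibers of $W_N$ over geometric points are linear.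

*Proof.* If $W_N=W_{N+1}$, then $\Sigma(W_N)\subseteq W_N$, and property 3 gives linearity. For stationarity we prove, by noetherian induction on closed subsets $X$ of the base (with reduced structure), that the chain $W_{j+1}=\overline{\Sigma(W_j)}$ is stationary for *every* closed $W_0\subseteq X\times\mathbb A^m$ with all fibers nonempty ($m=n+1$). There is nothing to show for $X=\emptyset$.

**Step 1: over some open set the chain stops at $j=1$.** Let $\xi$ be a generic point of $X\ne\emptyset$ and $\kappa=\kappa(\xi)$. The set $\Sigma(W_0)_\xi$ is a constructible subset of $\mathbb A^m_\kappa$ whose $\overline\kappa$-points form a Galois-stable linear subspace. The reduced row echelon form of a system of linear equations defining it is unique, hence Galois-invariant. As $\kappa$ has characteristic $0$, it is perfect, so the entries of this matrix lie in $\kappa$. They extend to regular functions on an irreducible open $U\ni\xi$ of $X$, and there define a closed $E_U\subseteq U\times\mathbb A^m$ with linear fibers. The symmetric difference of $\Sigma(W_0)|_U$ and $E_U$ is constructible with empty fiber over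 $\xi$. Its image in $U$ is constructible and misses the generic point, so it is not dense, and after shrinking $U$ it is empty: $\Sigma(W_0)|_U=E_U$. Since $E_U$ is closed over $U$ and $\Sigma(E_U)=E_U$, we get $W_j|_U=E_U$ for all $j\ge1$.

**Step 2: over the complement we see the same kind of chain.** Let $Y=X\setminus U$ and $j\ge1$. As $\Sigma$ is formed fiberwise, $\Sigma(W_j)=E_U\cup\Sigma(W_j|_Y)$, so
$$W_{j+1}|_Y=(\overline{E_U})|_Y\cup\overline{\Sigma(W_j|_Y)}.$$
But $E_U\subseteq W_1$ and $W_1$ is closed, so $(\overline{E_U})|_Y\subseteq W_1|_Y\subseteq W_j|_Y\subseteq\Sigma(W_j|_Y)$. Hence $W_{j+1}|_Y=\overline{\Sigma(W_j|_Y)}$. So $(W_j|_Y)_{j\ge1}$ is the chain on $Y$ starting at $W_1|_Y$, which is closed with nonempty fibers. By induction it is stationary. Together with Step 1, so is $(W_j)$. $\square$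

**Corollary 3.** Let $R,I,f$ be as in Proposition 1. If $f\notin I^{\rm cont}$, then there are $N$ and $x\in X$ with $(x,0,1)\in W_N(\mathbb C)$.

*Proof.* Let $W_N=W_{N+1}$. Zariski-closed sets are Euclidean-closed, so $W_N(\mathbb C)$ is Euclidean-closed with linear fibers, and it contains the graph $W_0(\mathbb C)$. If it contained no $(x,0,1)$, Proposition 1 would give $f\in I^{\rm cont}$. $\square$

## 6. Asymptotic equations in characteristic $p$

Let $k$ be an algebraically closed field of characteristic $p>0$, $R$ a **normal domain** of finite type over $k$, $\mathcal X=\operatorname{Spec}R$, and $f_1,\dots,f_n,f\in R$. We want to show that a multiplier keeps $(0,1)$ out of all $W_j$. For this we need, at each point, a linear space of equations that contains all of $W_j$ and is still visibly free of $(0,1)$.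

The idea for finding it: given $df^q=\sum a_if_i^q$, think of $c_i=(a_i/d)^{1/q}$ as approximate coefficients of $f$. The equation $\lambda\cdot c=\mu$, raised to the $q$-th power and multiplied by $d$, reads $\sum\lambda_i^qa_i=\mu^qd$. We ask that it holds *asymptotically*, to high order at the point.

For an algebraically closed $K\supseteq k$ put $R_K=R\otimes_kK$. Since $k$ is algebraically closed, $R_K$ is again a normal domain. For $x\in\mathcal X(K)$ let $\mathfrak m_x\subset R_K$ be the corresponding maximal ideal and $\mathcal O_x=\varprojlim R_K/\mathfrak m_x^N$, whose maximal ideal is again written $\mathfrak m_x$. Completions of normal excellent local rings are normal [EGA IV$_2$, 7.8.3], so $\mathcal O_x$ is a domain. The map $R_K\to\mathcal O_x$ is injective by Krull's theorem.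

**Definition 5.** $\mathrm{Rel}_q(x)=\{(a,b)\in\mathcal O_x^n\times\mathcal O_x:\sum a_if_i^q=bf^q\}$. Let $\Lambda_x\subseteq K^{n+1}$ be the set of all $(\lambda,\mu)$ such that for every $N$ there is $q_N$ with
$$\sum\lambda_i^qa_i-\mu^qb\in\mathfrak m_x^N\qquad\text{for all }q\ge q_N\text{ and all }(a,b)\in\mathrm{Rel}_q(x). \tag{4}$$

**Example 4.** For $R=k[x]$, $f_1=f=x$ at the origin, $ax^q=bx^q$ means $a=b$. Taking $a=b=1$ in (4) gives $(\lambda-\mu)^q\in\mathfrak m$, so $\Lambda_0=\{\lambda=\mu\}$. This is the equation $c=1$, the right one, although $f_1(0)=f(0)=0$.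

For $R=k[x,y]$, $(f_1,f_2,f)=(x^2,y^2,xy)$ at the origin, let $a_1x^{2q}+a_2y^{2q}=bx^qy^q$ in $k[[x,y]]$. Modulo $x^q$ we see $a_2=x^q\alpha_2$, and modulo $y^q$ that $a_1=y^q\alpha_1$. Dividing by $x^qy^q$ gives $b=\alpha_1x^q+\alpha_2y^q$. So $a_1,a_2,b\in\mathfrak m^q$, and $\Lambda_0=k^3$ contains $(0,1)$, in agreement with the fiber of $W_2$.

**Facts.**

1. $\Lambda_x$ is a $K$-linear subspace, because $(\lambda+\lambda')^q=\lambda^q+\lambda'^q$ and $(t\lambda)^q=t^q\lambda^q$.
2. $(f_1(x),\dots,f_n(x),f(x))\in\Lambda_x$. For $g\in R$ we have $g^q-g(x)^q=(g-g(x))^q\in\mathfrak m_x^q$, so $\sum f_i(x)^qa_i-f(x)^qb\equiv\sum f_i^qa_i-f^qb=0$ modulo $\mathfrak m_x^q$ for all $(a,b)\in\mathrm{Rel}_q(x)$.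
3. If there is $0\ne d\in R$ with $df^q\in(f_1^q,\dots,f_n^q)$ for infinitely many $q$, then $(0,1)\notin\Lambda_x$. Otherwise apply (4) to relations $(a,d)\in\mathrm{Rel}_q(x)$: for every $N$ some such $q\ge q_N$ exists, so $d\in\mathfrak m_x^N$. Then $d\in\bigcap_N\mathfrak m_x^N=0$ in $\mathcal O_x$, contradicting the injectivity of $R\to R_K\to\mathcal O_x$.

Thus $\Lambda$ contains $W_0$ and is compatible with spans. The remaining question is closure: if equations in $\Lambda_y$ specialize, as $y\to x$, to an equation at $x$, does it lie in $\Lambda_x$? Running through closed points $y\to x$ is not helpful as it stands, since $q_N$ in (4) depends on $y$ and may be unbounded. Instead we use the generic point of one arc, which is a *single* point $y$ over a larger field. This is why $K$ was allowed to vary. The price is that (4) at $y$ controls orders of vanishing in $\mathfrak m_y$, and we must turn this into control in $\mathfrak m_x$. The tool is the following lemma.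

**Lemma 4 (Chevalley).** Let $\mathcal O$ be a complete noetherian local ring with maximal ideal $\mathfrak m$, and let $Q_1\supseteq Q_2\supseteq\cdots$ be ideals with $\bigcap Q_N=0$. Then for each $N'$ there is $N$ with $Q_N\subseteq\mathfrak m^{N'}$.

*Proof.* For each $t$ the images of the $Q_N$ in the Artinian ring $\mathcal O/\mathfrak m^t$ stabilize to an ideal $E_t$. The maps $E_{t+1}\to E_t$ are surjective: for large $N$ both are images of the same $Q_N$. Suppose no $Q_N$ lies in $\mathfrak m^{N'}$. Then $E_{N'}\ne0$. Lift a nonzero element of $E_{N'}$ successively to a compatible sequence of elements of $E_t$, $t\ge N'$. By completeness it comes from some $0\neq u\in\mathcal O$, and $u\in Q_N+\mathfrak m^t$ for all $N$ and $t$. By Krull, $\bigcap_t(Q_N+\mathfrak m^t)=Q_N$, so $u\in\bigcap_NQ_N=0$, a contradiction. $\square$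

## 7. Specialization of asymptotic equations along an arc

**Lemma 5.** Let $K\supseteq k$ be algebraically closed, $\gamma:\operatorname{Spec}K[[s]]\to\mathcal X_K$ a $K$-morphism sending the closed point to $x$, $F$ an algebraic closure of $K((s))$, and $y\in\mathcal X(F)$ the point induced by $R_K\xrightarrow{\gamma^*}K[[s]]\subset F$. If $\ell=(\lambda(s),\mu(s))\in K[[s]]^{n+1}$ lies in $\Lambda_y$, then $\ell(0)\in\Lambda_x$.

*Proof.* Write $V=K[[s]]$. Let $g_1,\dots,g_r$ generate the $K$-algebra $R_K$.

**Step 1: lattices in $R_F/\mathfrak m_y^N$.** We need $V$-modules in which both orders of vanishing can be measured. Let $J=\ker(V\otimes_KR_K\to V)$, $v\otimes g\mapsto v\gamma^*(g)$. Since $V\otimes_KR_K$ is a quotient of $V[T_1,\dots,T_r]$, and the kernel of $V[T]\to V$, $T_j\mapsto\gamma^*(g_j)$, is generated by the $T_j-\gamma^*(g_j)$, the ideal $J$ is generated by the elements $1\otimes g_j-\gamma^*(g_j)\otimes1$. These elements also generate $V\otimes_KR_K$ as a $V$-algebra. So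
$$D_N=(V\otimes_KR_K)/J^N$$
is spanned over $V$ by the monomials of degree $<N$ in them; it is a finitely generated $V$-module. Moreover $F\otimes_V(V\otimes_KR_K)=R_F$, and $R_F/JR_F=F\otimes_VV=F$, so $J$ generates $\mathfrak m_y$. Hence $F\otimes_VD_N=R_F/\mathfrak m_y^N$. Let $M_N$ be the image of $D_N$ in $R_F/\mathfrak m_y^N$. It is a ring, equal to $D_N/(V\text{-torsion})$, and thus a finite free $V$-module. The transition maps $M_{N+1}\to M_N$ are surjective, and $M_1=V$.

**Step 2: maps $\theta_N:\mathcal O_x\to M_N$.** We transport power series at $x$ to $y$. If $g\in\mathfrak m_x\subset R_K$, then $\gamma^*(g)\in sV$, and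
$$1\otimes g=(1\otimes g-\gamma^*(g)\otimes1)+\gamma^*(g)\otimes1\in JD_N+sD_N .$$
As $J^ND_N=0$, products of $t$ such elements lie in $\sum_{i<N}s^{t-i}J^iD_N$, so the image of $\mathfrak m_x^t$ in $M_N$ lies in $s^{t-N+1}M_N$ for $t\ge N-1$. Since $M_N$ is $s$-adically complete, $R_K\to M_N$ extends by continuity to $K$-algebra maps $\theta_N:\mathcal O_x\to M_N$, compatible in $N$. In the limit they give a ring map $\theta:\mathcal O_x\to\varprojlim R_F/\mathfrak m_y^N=\mathcal O_y$ extending $R_K\to R_F$.

**Step 3: $\bigcap_N\ker\theta_N=0$.** No information at $x$ may be lost; this is where normality enters. Let $B=\mathcal O_x[[s]]$. It is a complete noetherian local ring containing $V=K[[s]]$, and it is a *domain*, because $\mathcal O_x$ is. Extend $\theta_N$ to the $V$-algebra map $\Theta_N:B\to M_N$, $\sum u_js^j\mapsto\sum\theta_N(u_j)s^j$. Let $\mathfrak q=\ker(\Theta_1:B\to V)$, a prime with $s\notin\mathfrak q$, and let $h_j=g_j-\gamma^*(g_j)\in B$. Since $\theta_1$ restricts to $\gamma^*$ on $R_K$, we have $h_j\in\mathfrak q$.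

*Claim: $\mathfrak q=(h_1,\dots,h_r)$.* Write $(h)$ for the right side. By Krull, $B/(h)$ is $s$-adically separated. Since $\gamma^*(g_j)(0)=g_j(x)$, we have $B/(h,s)=\mathcal O_x/(g_j-g_j(x))_j=K$. So any $\beta\in B/(h)$ can be written successively as $\beta=c_0+s\beta_1=c_0+c_1s+s^2\beta_2=\cdots$ with $c_i\in K$. Then $\beta-\sum c_is^i\in\bigcap_ts^t(B/(h))=0$, and $V\to B/(h)$ is surjective. Its composite with the map $B/(h)\to V$ induced by $\Theta_1$ is the identity. So $V\to B/(h)$ is an isomorphism, hence so is $B/(h)\to V$, and $\mathfrak q=(h)$.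

*Comparison of $D_N$, $B/\mathfrak q^N$ and $M_N$.* By the claim, each $\mathfrak q^i/\mathfrak q^{i+1}$ is generated over $B/\mathfrak q=V$ by the monomials of degree $i$ in the $h_j$. So $B/\mathfrak q^N$ is generated over $V$ by the monomials of degree $<N$. The natural map $V\otimes_KR_K\to B$ sends $1\otimes g_j-\gamma^*(g_j)\otimes1$ to $h_j$, hence $J$ into $\mathfrak q$. It induces $D_N\to B/\mathfrak q^N$, which is therefore surjective. Moreover $\Theta_N(h_j)$ is the image of $1\otimes g_j-\gamma^*(g_j)\otimes1\in J$, so $\Theta_N(\mathfrak q^N)=0$. The composite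
$$D_N\to B/\mathfrak q^N\to M_N$$
is the canonical surjection, since it agrees with it on $V$ and on $R_K$.

*End of Step 3.* Let $\Theta_N(u)=0$. Lift $u$ mod $\mathfrak q^N$ to $\delta\in D_N$. Then $\delta$ maps to $0$ in $M_N$, so it is torsion: $s^t\delta=0$ for some $t$, and $s^tu\in\mathfrak q^N$. Since $s\notin\mathfrak q$, we get $u\in\mathfrak q^NB_{\mathfrak q}$. Because $B$ is a domain, $B\subseteq B_{\mathfrak q}$, and Krull's theorem in the local ring $B_{\mathfrak q}$ gives
$$\bigcap_N\ker\Theta_N\subseteq B\cap\bigcap_N\mathfrak q^NB_{\mathfrak q}=0 .$$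
Restricting to $\mathcal O_x\subset B$ proves the assertion.

**Step 4: from order at $y$ back to order at $x$.** Let $Q_N=\{u\in\mathcal O_x:\theta_N(u)\in s^NM_N\}$. These are ideals, and $Q_{N+1}\subseteq Q_N$ by compatibility of the $\theta_N$. If $u\in\bigcap Q_N$, then for all $t\ge N$ the relation $\theta_t(u)\in s^tM_t$ implies $\theta_N(u)\in s^tM_N$. As $M_N$ is finite free over $V$, $\theta_N(u)=0$. This holds for all $N$, so $u=0$ by Step 3. By Lemma 4, for each $N'$ there is $N$ with $Q_N\subseteq\mathfrak m_x^{N'}$.

**Step 5: conclusion.** Given $N'$, choose $N$ as in Step 4, and then $q_N$ from (4) for $\ell\in\Lambda_y$ and this $N$. Let $q\ge\max(q_N,N)$ and $(a,b)\in\mathrm{Rel}_q(x)$. As $\theta$ is a ring map extending $R_K\to R_F$, $(\theta(a),\theta(b))\in\mathrm{Rel}_q(y)$. So $\sum\lambda_i(s)^q\theta(a_i)-\mu(s)^q\theta(b)\in\mathfrak m_y^N$, that is,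
$$\sum\lambda_i(s)^q\theta_N(a_i)-\mu(s)^q\theta_N(b)=0\quad\text{in }M_N\subseteq R_F/\mathfrak m_y^N .$$
In characteristic $p$, $\lambda_i(s)^q-\lambda_i(0)^q=(\lambda_i(s)-\lambda_i(0))^q\in s^qV$, and likewise for $\mu$. As $\theta_N$ is $K$-linear,
$$\theta_N\Bigl(\sum\lambda_i(0)^qa_i-\mu(0)^qb\Bigr)\in s^qM_N\subseteq s^NM_N .$$
So $\sum\lambda_i(0)^qa_i-\mu(0)^qb\in Q_N\subseteq\mathfrak m_x^{N'}$. Since $q_N$ and $N$ do not depend on $(a,b)$, this says $\ell(0)\in\Lambda_x$. $\square$

**Remark (the node).** Lemma 5 fails at the node of Section 2 over $k$ with $p\ne2$, with $f_1=X$, $f=Y$. Take the arc $t=1+s$ through the node $x$, so that $X=s(2+s)$. By Fact 2 and scaling, $\ell=(1,1+s)\in\Lambda_y$; neither Fact 1 nor Fact 2 uses normality. But $\ell(0)=(1,1)\notin\Lambda_x$: the relation $((X+1)^mY,\,X)\in\mathrm{Rel}_q(x)$, $q=2m+1$, would have to satisfy $(X+1)^mY-X\in\mathfrak m_x^2$ for large $q$. Modulo $\mathfrak m_x^2$ this element is $Y-X\neq0$. Here $\mathcal O_x$ is not a domain, so the argument of Step 3 is not available.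

## 8. The chain stays inside the asymptotic equations

**Theorem 6.** With $k,R,f_i,f$ as in Section 6, for all $j$, all algebraically closed $K\supseteq k$ and all $(x,\ell)\in W_j(K)$ we have $\ell\in\Lambda_x$. Consequently, if there is $0\ne d\in R$ with $df^q\in(f_1^q,\dots,f_n^q)$ for infinitely many $q$, then no $W_j(K)$ contains a point $(x,0,1)$.

*Proof.* Induction on $j$, for all $K$ simultaneously. The case $j=0$ is Fact 2. Assume the claim for $j$, and let $S=\Sigma(W_j)$.

**Step 1: spans.** For every algebraically closed $K\supseteq k$, points of $S(K)$ over $x$ are linear combinations of points of $W_j(K)$ over $x$ (property 3), so their equations lie in $\Lambda_x$ by Fact 1.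

**Step 2: an arc into the closure.** Let $(x,\ell)\in W_{j+1}(K)$. By property 5 it is a $K$-point of the closure of $S_K$ in $\mathcal X_K\times\mathbb A^{n+1}$. We claim that there is a $K$-morphism $\operatorname{Spec}K[[s]]\to\mathcal X_K\times\mathbb A^{n+1}$ sending the closed point to $(x,\ell)$ and the generic point into $S_K$. Let $T$ be an irreducible component of $\overline{S_K}$ through $(x,\ell)$. Write $S_K$ as a finite union of irreducible locally closed sets; $T$ is the closure of one of them, so $S_K$ contains a dense open subset $T_0$ of $T$. If $T$ is a point, use the constant morphism. Otherwise choose a closed point of $T_0$ different from $(x,\ell)$. Any two closed points of an irreducible variety over an algebraically closed field lie on an irreducible curve (Mumford, *Abelian Varieties*, §6, Lemma), so there is an irreducible curve in $T$ through both. The completed local ring of its normalization at a point over $(x,\ell)$ is isomorphic to $K[[s]]$. The resulting morphism sends the closed point to $(x,\ell)$ and the generic point to the generic point of the curve, which lies in $T_0$ because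 the curve meets the open set $T_0$.

**Step 3: specialize.** With $F=\overline{K((s))}$ we obtain a point $(y,\ell_y)\in S(F)$ with $\ell_y\in K[[s]]^{n+1}$ and $\ell_y(0)=\ell$. Here $y$ is induced by the component $\operatorname{Spec}K[[s]]\to\mathcal X_K$, which sends the closed point to $x$. Step 1 applied to the field $F$ gives $\ell_y\in\Lambda_y$. By Lemma 5, $\ell\in\Lambda_x$. This finishes the induction, and the last assertion follows from Fact 3. $\square$

In this argument no stationarity of the chain in characteristic $p$ is used.

## 9. Closures and normality in almost all fibers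

To carry $W_N$ from $\mathbb C$ to characteristic $p$ we need closures, and normality, to behave well in fibers over a dense open set of $\operatorname{Spec}A$.

**Lemma 7.** Let $A$ be a noetherian domain, $\mathcal Y$ an affine scheme of finite type over $A$, and $S\subseteq\mathcal Y$ constructible. There is a dense open $U\subseteq\operatorname{Spec}A$ with $(\overline S)_u=\overline{S_u}$ (closure in $\mathcal Y_u$) for all $u\in U$.

*Proof.* The inclusion "$\supseteq$" is clear, as $(\overline S)_u$ is closed and contains $S_u$. For "$\subseteq$" we look for an open subset of $\overline S$ that lies in $S$ and stays dense in the fibers. Let $\overline S=\operatorname{Spec}B$ with reduced structure. $S$ contains a dense open subset of $\overline S$, whose complement is $V(\mathfrak c)$ for an ideal $\mathfrak c$ contained in no minimal prime. By prime avoidance there is $b\in\mathfrak c$ outside all minimal primes, and $D(b)\subseteq S$. As $B$ is reduced, $b$ is a nonzerodivisor. By generic freeness, after localizing $A$ at one nonzero element, $B$ and $B/bB$ are $A$-free. Then $0\to B\xrightarrow{b}B\to B/bB\to0$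 stays exact after $\otimes_A\kappa(u)$. So $b$ is a nonzerodivisor on $B\otimes\kappa(u)$, hence in no minimal prime of it. Thus $D(b)_u\subseteq S_u$ is dense in $(\overline S)_u$. $\square$

**Lemma 8.** Let $A\subset\mathbb C$ be a finitely generated $\mathbb Z$-subalgebra and $R_A$ a finitely generated $A$-algebra such that $R_A\otimes_A\mathbb C$ is a normal domain. There is a dense open $U\subseteq\operatorname{Spec}A$ such that for all $u\in U$ and all fields $L\supseteq\kappa(u)$ the ring $R_A\otimes_AL$ is a normal domain.

*Proof.* **Step 1: reduction to normality.** Let $\eta$ be the generic point of $\operatorname{Spec}A$ and $R_\eta=R_A\otimes\kappa(\eta)$. Since $R_\eta\otimes\mathbb C$ is a normal domain, $R_\eta$ is normal (faithfully flat descent) and geometrically irreducible. By [EGA IV$_3$, 9.7.7], over a dense open subset all fibers of $\operatorname{Spec}R_A\to\operatorname{Spec}A$ are geometrically irreducible. A normal noetherian ring with irreducible spectrum is a domain, so it remains to treat normality.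

**Step 2: two elements cutting the non-smooth locus.** After localizing $A$, $R_A$ is $A$-free. Let $V(J)$ be the complement of the smooth locus of $R_A$ over $A$. If $JR_\eta=R_\eta$, then after localizing $A$ we have $J=R_A$, all $R_A\otimes_AL$ are smooth over $L$, hence normal, and we are done. Otherwise, let $\mathfrak p\supseteq JR_\eta$ be a prime. In characteristic $0$, smooth over $\kappa(\eta)$ means regular, so $(R_\eta)_{\mathfrak p}$ is not regular. Since $R_\eta$ is normal, Serre's criterion shows that $(R_\eta)_{\mathfrak p}$ has dimension $\ge2$ and therefore depth $\ge2$. As this holds for all such $\mathfrak p$, the ideal $JR_\eta$ contains an $R_\eta$-regular sequence $b,c$. After scaling by elements of $\kappa(\eta)$ we may take $b,c$ to be images of elements of $J$.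

**Step 3: the sequence stays regular in fibers.** After localizing $A$, the modules $R_A$, $R_A/bR_A$, $R_A/(b,c)R_A$ are $A$-free. Then $R_A\subseteq R_\eta$ and $R_A/b\subseteq R_\eta/b$, so $b$ is injective on $R_A$ and $c$ is injective on $R_A/b$. The cokernels $R_A/b$ and $R_A/(b,c)$ are free, so this injectivity remains true after $\otimes_AL$, for every $u$ and every $L\supseteq\kappa(u)$.

**Step 4: Serre's conditions.** Let $\mathfrak p$ be a prime of $R_A\otimes_AL$. If $\mathfrak p\supseteq J$, then $b,c\in\mathfrak p$ form a regular sequence in the local ring at $\mathfrak p$, whose depth is therefore $\ge2$; in particular its dimension is $\ge 2$. If $\mathfrak p\not\supseteq J$, then $R_A\otimes_AL$ is smooth over $L$ at $\mathfrak p$, hence regular there. So $R_1$ and $S_2$ hold, and $R_A\otimes_AL$ is normal. $\square$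

## 10. Proof of Theorem A

Let $f\in I^*$ with descent data $A,R_A,I_A,f_A$ and open set $U$. Choose generators $f_{1,A},\dots,f_{n,A}$ of $I_A$, with images $f_i\in R$, so $I=(f_1,\dots,f_n)$. Recall that $I^{\rm cont}$ does not depend on the choice of generators. Suppose $f\notin I^{\rm cont}$. By Corollary 3 there are $N$ and $x$ with $(x,0,1)\in W_N(\mathbb C)$, where $W_N$ is formed over $\mathbb C$.

**Step 1: one family for all characteristics.** Form $\mathcal W_j\subseteq\operatorname{Spec}R_A\times\mathbb A^{n+1}$ over $A$ from the $f_{i,A},f_A$. Apply Lemma 7 to $\Sigma(\mathcal W_0),\dots,\Sigma(\mathcal W_{N-1})$ and intersect the resulting open sets. This gives a dense open $U_1\subseteq\operatorname{Spec}A$ such that for every $u\in U_1$, every field $L\supseteq\kappa(u)$ and every $j\le N$, the set $W_j$ formed from $R_A\otimes_AL$ is the preimage of $\mathcal W_j$. Indeed this is clear for $j=0$. If it holds for $j<N$, then $\Sigma$ of the preimage of $\mathcal W_j$ is the preimage of $\Sigma(\mathcal W_j)$ by property 2. Its closure is the preimage of $\mathcal W_{j+1}$, by Lemma 7 for the passage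 to $\kappa(u)$ and openness of $Z_L\to Z$ for the passage from $\kappa(u)$ to $L$ (as in property 5).

**Step 2: the inconsistent equation spreads out.** The generic point $\eta$ lies in $U_1$. Taking $L=\mathbb C$ over $\eta$, the point $(x,0,1)$ shows that
$$\mathcal Z=\mathcal W_N\cap(\operatorname{Spec}R_A\times\{(0,1)\})$$
has a point over $\eta$. The image of $\mathcal Z$ in $\operatorname{Spec}A$ is constructible and contains $\eta$, so it contains a dense open $U_2$. Let $U_3$ be the open set of Lemma 8.

**Step 3: contradiction in characteristic $p$.** Since $A$ is a Jacobson ring, there is a closed point $\mathfrak m\in U\cap U_1\cap U_2\cap U_3$. Let $\kappa=\kappa(\mathfrak m)$, finite of characteristic $p$, $k=\overline\kappa$, $R_\kappa=R_A\otimes_A\kappa$, $R_k=R_\kappa\otimes_\kappa k$. By Lemma 8, $R_\kappa\subseteq R_k$ are normal domains. Since $\mathfrak m\in U$, there is $0\ne d\in R_\kappa$ with $df^q\in(f_1^q,\dots,f_n^q)R_\kappa$ for all $q\gg0$, and $d\neq0$ in $R_k$. By Theorem 6 no point $(x,0,1)$ lies in $W_N(k)$ formed from $R_k$. But $\mathfrak m\in U_2$, so the fiber of $\mathcal Z$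 over $\mathfrak m$ is a nonempty $\kappa$-scheme of finite type and has a $k$-point. As $\mathfrak m\in U_1$, this is a point $(x,0,1)\in W_N(k)$. This contradiction proves $f\in I^{\rm cont}$. $\blacksquare$

**Remark.** The proof uses less than $f\in I^*$. It suffices that, for a set of closed points $\mathfrak m$ meeting every dense open subset of $\operatorname{Spec}A$, there is $0\neq d\in R_A\otimes\kappa(\mathfrak m)$ with $df^q\in I^{[q]}$ for infinitely many powers $q$ of the residue characteristic: choose $\mathfrak m$ from this set, and note that Theorem 6 only needs infinitely many $q$.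

## 11. An algebraic criterion, and domains that are not normal

**Theorem C.** Let $R$ be a reduced $\mathbb C$-algebra of finite type, $I=(f_1,\dots,f_n)$, $f\in R$, and let $W_N=W_{N+1}$ be the stable member of the chain (2). Then $f\in I^{\rm cont}$ if and only if $(x,0,1)\notin W_N$ for all $x\in X$.

*Proof.* "If": by Corollary 3, $f\notin I^{\rm cont}$ would put some $(x,0,1)$ into some member of the chain, hence into $W_N$, since the chain is increasing and stable from $N$ on. Conversely, let $f=\sum\varphi_if_i$ with $\varphi_i$ continuous. The set
$$G=\{(x,\lambda,\mu):\lambda\cdot\varphi(x)=\mu\}$$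
is Euclidean-closed, has linear fibers, contains $W_0(\mathbb C)$, and contains no $(x,0,1)$. If $G\supseteq W_j(\mathbb C)$, then $G\supseteq\Sigma(W_j)(\mathbb C)$ by linearity. The Zariski closure of a constructible set over $\mathbb C$ equals its Euclidean closure, so $G\supseteq W_{j+1}(\mathbb C)$. Thus $G$ contains every $W_j(\mathbb C)$. $\square$

**Theorem B.** Let $R$ be a domain of finite type over $\mathbb C$ with normalization $R'$, and let $\nu:X'\to X$ be the map on $\mathbb C$-points. The following are equivalent: (i) $I^*\subseteq I^{\rm cont}$ for all ideals $I$ of $R$; (ii) the same for all principal ideals; (iii) $\nu$ is bijective.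

*Proof.* (i)⇒(ii) is trivial.

**(ii)⇒(iii): a pair of identified points gives a principal counterexample.** This is the node example in general. The map $\nu$ is surjective. Suppose $\nu(x_1')=\nu(x_2')$ with $x_1'\neq x_2'$. Choose $h\in R'$ with $h(x_1')=0$, $h(x_2')=1$. As $R'$ is finite over $R$ with the same fraction field, there is $0\ne g\in R$ with $gR'\subseteq R$. Put $f=gh\in R$ and $I=gR$.

*$f\in I^*$.* Descend finitely many generators and relations of $R$, and of $R'$ as a finite $R$-algebra, to a finitely generated $A\subset\mathbb C$; after localizing $A$ the descended algebras are $A$-free, so they embed into their base changes to $\mathbb C$. Thus we have $A$-subalgebras $R_A\subseteq R'_A$ of $R\subseteq R'$ with $R_A$ of finite type over $A$, $R'_A$ finite over $R_A$, $R_A\otimes_A\mathbb C=R$, $R'_A\otimes_A\mathbb C=R'$, and, after enlarging $A$, $g\in R_A$, $h\in R'_A$. Enlarging $A$ further, we may assume $gR'_A\subseteq R_A$ (finitely many conditions, one for each module generator of $R'_A$) and that $R_A$ and $R_A/gR_A$ are $A$-free. Put $f_A=gh\in R_A$ and $I_A=gR_A$. For every $q$ we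 have $e_q:=gh^q\in R_A$ and $gf_A^q=g^qe_q$. So modulo each closed point $\mathfrak m$, for powers $q$ of the residue characteristic, $\bar g\bar f^q\in(\bar g^q)$. As $\operatorname{Tor}_1^A(R_A/gR_A,\kappa(\mathfrak m))=0$, the sequence $0\to R_A\xrightarrow{g}R_A\to R_A/gR_A\to0$ stays exact in the fiber, so $\bar g$ is a nonzerodivisor on $R_A\otimes\kappa(\mathfrak m)$ and lies in no minimal prime. Hence $f\in I^*$.

*$f\notin I^{\rm cont}$.* If $f=\varphi g$ with $\varphi$ continuous on $X$, then $h=\varphi\circ\nu$ on $\{g\ne0\}\subseteq X'$. This set is nonempty and Zariski-open, hence Euclidean-dense, in the irreducible $X'$. So $h=\varphi\circ\nu$ on all of $X'$ and $h(x_1')=h(x_2')$, a contradiction.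

**(iii)⇒(i): pass to the normalization and come back.** Let $f\in I^*$ with data $(A,R_A,I_A,f_A,U)$. Enlarge $A$ to a finitely generated $A_1\subset\mathbb C$ such that $R'$ descends to a finite algebra $R'_{A_1}$ over $R_{A_1}=R_A\otimes_AA_1$. After localizing $A_1$ we may assume that $R_{A_1}$ is $A_1$-free, hence contained in $R\subseteq R'$, so that $R_{A_1}\to R'_{A_1}$ is injective. By generic freeness we may also assume that its cokernel is $A_1$-free. Since $R$ and $R'$ are domains over $\mathbb C$, the generic fibers of both algebras are geometrically integral, and after localizing again so are all fibers over $\operatorname{Spec}A_1$ [EGA IV$_3$, 9.7.7]. The preimage of $U$ in $\operatorname{Spec}A_1$ is dense open, and closed points $\mathfrak m_1$ of $\operatorname{Spec}A_1$ lie over closed points $\mathfrak m$ of $\operatorname{Spec}A$.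

For $\mathfrak m\in U$ below such an $\mathfrak m_1$ consider
$$R_A\otimes\kappa(\mathfrak m)\subseteq R_{A_1}\otimes\kappa(\mathfrak m_1)\subseteq R'_{A_1}\otimes\kappa(\mathfrak m_1).$$
The first inclusion is an extension of the base field, and the second holds because the cokernel of $R_{A_1}\to R'_{A_1}$ is free. The last ring is a domain, so all three are domains. A multiplier $d\in R_A\otimes\kappa(\mathfrak m)$ is nonzero and stays nonzero in the last ring, and the relations $df^q\in I^{[q]}$ persist there. So $f\in(IR')^*$. By Theorem A, $f=\sum\varphi_if_i$ with $\varphi_i$ continuous on $X'$. The map $\nu$ is finite, hence closed in the Euclidean topology. It is continuous and bijective, so it is a homeomorphism. Hence $f=\sum(\varphi_i\circ\nu^{-1})f_i$ on $X$, that is, $f\in I^{\rm cont}$. $\blacksquare$
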